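# Vexillary involutions and $Q$-key polynomials

## 1. From $\mathfrak S_w=\kappa_{c(w)}$ to a guess for involutions

For an ordinary vexillary permutation $w$, the Schubert polynomial $\mathfrak S_w$ is a single key polynomial, and its index is the code of $w$: $\mathfrak S_w=\kappa_{c(w)}$. There is a version of Schubert polynomials indexed by involutions, written $\mathfrak S^{\mathsf O}_z$, and a version of key polynomials adapted to it, written $\kappa^{\mathsf Q}_\alpha$. The answer that one would first guess is that the formula survives with the letters changed: if the involution $z$ is vexillary, then $\mathfrak S^{\mathsf O}_z=\kappa^{\mathsf Q}_{c(z)}$. Whether this holds is a problem taken from Eric Marberg and Travis Scrimshaw, "Key and Lascoux polynomials for symmetric orbit closures", arXiv:2302.04226 (2023). The guess is correct, and these notes prove it. We first fix the terms precisely enough to test it.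

**Permutations.** $S_\infty$ is the group of permutations of $\{1,2,3,\dots\}$ that fix all but finitely many points, $s_i=(i\;\,i{+}1)$, and $\ell$ is the length. We write permutations in one-line notation and omit trailing fixed points. The word of $ws_i$ is that of $w$ with *positions* $i,i+1$ swapped. We say that $w$ has a *descent at $i$* if $w(i)>w(i+1)$; this is equivalent to $\ell(ws_i)=\ell(w)-1$. Let $I_\infty=\{z\in S_\infty: z=z^{-1}\}$, and let $\mathsf{cyc}(z)$ be the number of 2-cycles of $z\in I_\infty$.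

**Diagram and code.** The Rothe diagram is $D(w)=\{(i,w(j)): i<j,\ w(i)>w(j)\}$, and the code $c(w)=(c_1,c_2,\dots)$ records the row sizes, $c_i=|\{j>i: w(j)<w(i)\}|$. The permutation $w$ is *vexillary* if it avoids the pattern $2143$. It is *dominant* if $D(w)$ is the diagram $\mathsf D_\lambda=\{(i,j):1\le j\le\lambda_i\}$ of a partition $\lambda$. For example, $321$ is dominant with code $(2,1)$, while $1432$ is vexillary but not dominant, with code $(0,2,1)$.

**Operators.** On $\mathbb Z[x_1,x_2,\dots]$ put $\partial_if=(f-s_if)/(x_i-x_{i+1})$, where $s_i$ swaps $x_i$ and $x_{i+1}$, and $\pi_if=\partial_i(x_if)$. Both families satisfy the braid and commutation relations. Also $\partial_i^2=0$ and $\pi_i^2=\pi_i$, and both $\partial_i$ and $\pi_i$ commute with multiplication by a polynomial symmetric in $x_i,x_{i+1}$. Finally, $\partial_if=0$ exactly when $s_if=f$, and then $\pi_if=f\,\partial_i(x_i)=f$. By the braid relations, $\pi_w=\pi_{i_1}\cdots\pi_{i_k}$ does not depend on the reduced word $s_{i_1}\cdots s_{i_k}$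 of $w$. Operators compose right to left.

**Schubert and key polynomials.** The $\mathfrak S_w$ are characterized by $\mathfrak S_{n\cdots21}=x_1^{n-1}x_2^{n-2}\cdots x_{n-1}$ together with $\partial_i\mathfrak S_w=\mathfrak S_{ws_i}$ if $w$ has a descent at $i$, and $\partial_i\mathfrak S_w=0$ otherwise. A weak composition is a sequence $\alpha=(\alpha_1,\alpha_2,\dots)$ of nonnegative integers with finite sum, $\lambda(\alpha)$ is the partition obtained by sorting it, and $s_i\alpha$ is $\alpha$ with entries $i,i+1$ swapped. The ordinary key polynomials are given by $\kappa_\lambda=x^\lambda$ for a partition, and $\kappa_{s_i\alpha}=\pi_i\kappa_\alpha$ if $\alpha_i>\alpha_{i+1}$.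

**Fact 1.** If $w\in S_\infty$ is vexillary, then $\mathfrak S_w=\kappa_{c(w)}$.

Fact 1 serves only for motivation and small computations; the proof does not use it.

**Demazure product and atoms.** The Demazure product $\circ$ is the associative product on $S_\infty$ with $w\circ s_i=ws_i$ if $\ell(ws_i)>\ell(w)$, and $w\circ s_i=w$ otherwise. So $s_1\circ s_1=s_1$, while $s_1\circ s_2=s_1s_2$. For $z\in I_\infty$ let $\mathcal A(z)$ be the set of $w$ of minimal length with $w^{-1}\circ w=z$, and put
$$\mathfrak S^{\mathsf O}_z=2^{\mathsf{cyc}(z)}\sum_{w\in\mathcal A(z)}\mathfrak S_w .$$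
In practice one walks outward from the center. If $w=s_{i_1}\cdots s_{i_k}$ is reduced, then, since $s\circ s=s$,
$$w^{-1}\circ w=s_{i_k}\circ\cdots\circ s_{i_1}\circ 1\circ s_{i_1}\circ\cdots\circ s_{i_k}.$$
A walk with one letter gives $s_i$. A walk with two letters $i\ne j$ gives $s_j\circ s_i\circ s_j$, which is $s_js_is_j$ if $|i-j|=1$ and $s_is_j$ otherwise. Hence $\mathcal A(s_i)=\{s_i\}$, $\mathcal A(321)=\{s_1s_2,s_2s_1\}=\{231,312\}$, and $\mathcal A(2143)=\{s_1s_3\}$. Since $\mathfrak S_{231}=\partial_1(x_1^2x_2)=x_1x_2$ and $\mathfrak S_{312}=\partial_2(x_1^2x_2)=x_1^2$, we get $\mathfrak S^{\mathsf O}_{321}=2x_1(x_1+x_2)$.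

**$Q$-key polynomials.** A weak composition $\alpha$ is *symmetric* if $\lambda(\alpha)$ equals its transpose; $(1,2)$ and $(0,2,1)$ are symmetric, $(1,0,1)$ is not. For a symmetric partition $\lambda$ put
$$\kappa^{\mathsf Q}_\lambda=\prod_{(i,j)\in\mathsf D_\lambda,\ i\ge j}(x_i+x_j),$$
and for symmetric $\alpha$ define $\kappa^{\mathsf Q}_{s_i\alpha}=\pi_i\kappa^{\mathsf Q}_\alpha$ whenever $\alpha_i>\alpha_{i+1}$. Equivalently, $\kappa^{\mathsf Q}_\alpha=\pi_w\kappa^{\mathsf Q}_{\lambda(\alpha)}$, where $w$ is the minimal-length permutation with $w\lambda(\alpha)=\alpha$; here $(w\lambda)_{w(j)}=\lambda_j$. For instance $\kappa^{\mathsf Q}_{(2,1)}=2x_1(x_1+x_2)$.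

We quote two further facts without proof.

**Fact 2.** If $z$ is the unique dominant involution with $D(z)=\mathsf D_\lambda$, $\lambda$ a symmetric partition, then $\mathfrak S^{\mathsf O}_z=\kappa^{\mathsf Q}_\lambda$.

**Fact 3.** If $z\in I_\infty$ and $\mathfrak S^{\mathsf O}_z=\kappa^{\mathsf Q}_\alpha$ for some symmetric weak composition $\alpha$, then $z$ is vexillary.

The guess makes sense only if $c(z)$ is symmetric for vexillary $z$. This is so, and the reason will be useful again.

**Lemma 1.** Let $w$ be vexillary. Then the rows $R_i=\{v:(i,v)\in D(w)\}$ of $D(w)$ are totally ordered by inclusion. If $z\in I_\infty$ is vexillary, then $c(z)$ is symmetric.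

*Proof.* Suppose $i<l$, $u\in R_i\setminus R_l$ and $v\in R_l\setminus R_i$. Let $p$ and $q$ be the positions of the values $u$ and $v$. From $v\in R_l$ we get $q>l$ and $v<w(l)$. Since $q>i$ but $v\notin R_i$, we get $w(i)<v$. From $u\in R_i$ we get $p>i$ and $u<w(i)$. So $u<w(i)<v<w(l)$. In particular $p\ne l$, and if $p>l$ then $u\in R_l$, which is false; hence $p<l$. In positions $i<p<l<q$ stand the values $w(i),u,w(l),v$, a $2143$ pattern. This contradiction proves the first claim.

For an involution, $(i,v)\in D(z)$ means $i<z(v)$ and $v<z(i)$, so $D(z)$ is invariant under transposition. Let $z$ be vexillary and list its rows as $R^{(1)}\supseteq R^{(2)}\supseteq\cdots$. A column $v$ meets at least $k$ rows exactly when $v\in R^{(k)}$, so the number of columns with at least $k$ boxes is $|R^{(k)}|=\lambda_k$, where $\lambda=\lambda(c(z))$. Hence the sorted column sizes form the transpose of $\lambda$. By the symmetry of $D(z)$ they also form $\lambda$. $\square$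

Here are the results to be proved.

**Theorem A.** If $z\in I_\infty$ is vexillary, then $\mathfrak S^{\mathsf O}_z=\kappa^{\mathsf Q}_{c(z)}$.

**Theorem B.** For $z\in I_\infty$ the following are equivalent: (a) $z$ is vexillary; (b) $c(z)$ is symmetric and $\mathfrak S^{\mathsf O}_z=\kappa^{\mathsf Q}_{c(z)}$; (c) $\mathfrak S^{\mathsf O}_z=\kappa^{\mathsf Q}_\alpha$ for some symmetric weak composition $\alpha$.

**Theorem C.** If $z\in I_\infty$ is vexillary, then $\mathsf{cyc}(z)$ is the number $d$ of diagonal boxes of $\mathsf D_{\lambda(c(z))}$, so $\sum_{w\in\mathcal A(z)}\mathfrak S_w=2^{-d}\kappa^{\mathsf Q}_{c(z)}$.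

## 2. The formula in $S_2$, $S_3$ and $S_4$

For dominant $z$ the guess is Fact 2. This covers $1$, $21$, $321$, $3412$, $4231$, $4321$. The other involutions in $S_4$ are $132$, $1243$, $1432$ and $2143$.

For $z=132=s_2$ the code is $(0,1)$, and $\kappa^{\mathsf Q}_{(0,1)}=\pi_1(2x_1)=2\,\partial_1(x_1^2)=2(x_1+x_2)$. On the other side $\mathfrak S^{\mathsf O}_{s_2}=2\mathfrak S_{s_2}=2\,\partial_1\mathfrak S_{312}=2\,\partial_1(x_1^2)=2(x_1+x_2)$. They agree.

For $z=1243=s_3$ the code is $(0,0,1)$, and $\kappa^{\mathsf Q}_{(0,0,1)}=\pi_2\pi_1(2x_1)=2(x_1+x_2+x_3)$. By Fact 1, $2\mathfrak S_{s_3}=2\kappa_{(0,0,1)}=2\pi_2\pi_1(x_1)$, which is the same polynomial.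

For $z=1432$ the code is $(0,2,1)$. Moving the zero of $(2,1,0)$ to the front,
$$\kappa^{\mathsf Q}_{(0,2,1)}=\pi_1\pi_2\big(2x_1(x_1+x_2)\big)=\pi_1\big(2x_1(x_1+x_2+x_3)\big)=2\big(x_1^2+x_1x_2+x_2^2\big)+2\big(x_1x_2+x_1x_3+x_2x_3\big).$$
On the other side $\mathcal A(1432)=\{s_2s_3,s_3s_2\}=\{1342,1423\}$. By Fact 1, $\mathfrak S_{1342}=\kappa_{(0,1,1)}=\pi_1\pi_2(x_1x_2)=x_1x_2+x_1x_3+x_2x_3$ and $\mathfrak S_{1423}=\kappa_{(0,2)}=\pi_1(x_1^2)=x_1^2+x_1x_2+x_2^2$. Twice the sum is the polynomial above.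

Finally $2143$ is not vexillary. Its code $(1,0,1)$ sorts to $(1,1)$, which is not symmetric, so the right side of the guess is not even defined.

In $S_4$, then, a vexillary involution is either dominant or starts with $1$. The first serious case lies in $S_5$.

## 3. The involution $35142$, where two natural inductions stop

Let $z=35142=(1\;3)(2\;5)$. It avoids $2143$, its code is $\alpha=(2,3,0,1)$, and $\lambda(\alpha)=(3,2,1)$.

**Replacing every $\mathfrak S_w$ by a key polynomial.** Since $\mathfrak S^{\mathsf O}_z$ is a sum of Schubert polynomials, a sensible person first applies Fact 1 to each summand and then tries to match sums of ordinary key polynomials. This stops at once, because atoms of a vexillary involution need not be vexillary. Take $w=s_1s_3s_2s_4=24153$. The walk is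
$$1\ \to\ (1\,2)\ \to\ (1\,2)(3\,4)\ \to\ (1\,3)(2\,4)\ \to\ (1\,3)(2\,5)=z ,$$
and $4$ is the minimal length by Lemma 4 below, so $w\in\mathcal A(z)$. But $w$ contains $2,1,5,3$, a $2143$ pattern, and the formula really fails for it. The permutation $24513$ is vexillary with code $(1,2,2)$, so
$$\mathfrak S_{24513}=\pi_1\pi_2(x_1^2x_2^2x_3)=x_1^2x_2^2\,x_3+x_1x_2(x_1+x_2)\,x_3^2,$$
$$\mathfrak S_{24153}=\partial_3\mathfrak S_{24513}=x_1^2x_2^2+x_1x_2(x_1+x_2)(x_3+x_4),$$
while $\kappa_{c(w)}=\kappa_{(1,2,0,1)}=\pi_1\pi_3(x_1^2x_2x_3)=x_1x_2(x_1+x_2)(x_3+x_4)$. The term $x_1^2x_2^2$ is missing.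

**Sorting the code one swap at a time.** The definition of $\kappa^{\mathsf Q}_\alpha$ suggests an induction from the dominant case: apply one $\pi_i$ and hope that each intermediate $\kappa^{\mathsf Q}_\beta$ belongs to an involution with code $\beta$. From $(3,2,1,0)$ to $(2,3,0,1)$ one must swap at $1$ and at $3$, in one order or the other, so one passes through $(2,3,1,0)$ or $(3,2,0,1)$. A code determines its permutation, and these two are the codes of $35214$ and $43152$. Neither is an involution: the first sends $1\mapsto3\mapsto2$, the second $1\mapsto4\mapsto5$. So an induction hypothesis about codes of involutions says nothing at the intermediate stage. There is also a mismatch of operators: the $\mathfrak S^{\mathsf O}_z$ are linked by $\partial_i$, the $\kappa^{\mathsf Q}_\alpha$ by $\pi_i$.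

**Removing a 2-cycle.** What does work is to leave the sorting chain and make the involution smaller. If $z(1)=1$, shift everything down. If $z(1)=b+1>1$, delete the whole 2-cycle $(1\;\,b{+}1)$. Write $f^+=f(x_2,x_3,\dots)$ and $P_m=\prod_{j=1}^m(x_1+x_j)$. For $z\in S_N$ and $z'$ the involution left after the deletion, Lemma 6 will give
$$\mathfrak S^{\mathsf O}_z=\partial_{b+1}\cdots\partial_{N-1}\big[P_{N-1}(\mathfrak S^{\mathsf O}_{z'})^+\big].$$
For $z=35142$ we have $b=2$, $N=5$ and $z'=321$, so
$$\mathfrak S^{\mathsf O}_z=\partial_3\partial_4\big[2x_1(x_1+x_2)(x_1+x_3)(x_1+x_4)\cdot2x_2(x_2+x_3)\big].$$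
Here $2x_1\cdot2x_2\cdot(x_1+x_2)$ comes out, $\partial_4(x_1+x_4)=1$, and $\partial_3[(x_1+x_3)(x_2+x_3)]=x_1+x_2+x_3+x_4$. Hence $\mathfrak S^{\mathsf O}_z=4x_1x_2(x_1+x_2)(x_1+x_2+x_3+x_4)$. On the key side, $\kappa^{\mathsf Q}_{(3,2,1)}=4x_1x_2(x_1+x_2)(x_1+x_3)$, and
$$\kappa^{\mathsf Q}_{(2,3,0,1)}=4x_1x_2(x_1+x_2)\,\pi_1\pi_3(x_1+x_3)=4x_1x_2(x_1+x_2)(x_1+x_2+x_3+x_4).$$
The two sides agree, but for different reasons: the sum $x_1+x_2+x_3+x_4$ arises once from $\partial_3\partial_4$ applied to a product of degree $3$, and once from $\pi_1\pi_3$ applied to a linear form. The task is to prove that the $\kappa^{\mathsf Q}$ obey the same recursion in general. After common factors are removed, this becomes an identity in two sets of variables (Section 7), which is the heart of the proof.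

We shall use two rules throughout. First, let $A_1,A_2,\dots$ satisfy the braid and commutation relations. For $1\le j\le m-2$,
$$A_1A_2\cdots A_{m-1}\,A_j=A_{j+1}\,A_1A_2\cdots A_{m-1}.\tag{1}$$
Indeed $A_j$ moves left past $A_{m-1},\dots,A_{j+2}$; then $A_jA_{j+1}A_j=A_{j+1}A_jA_{j+1}$; then the leading $A_{j+1}$ moves left past $A_{j-1},\dots,A_1$. Second, for $p\le q$,
$$\pi_p\cdots\pi_q f=\partial_p\cdots\partial_q(x_p\cdots x_q\,f),\tag{2}$$
because the left side is $\partial_px_p\,\partial_{p+1}x_{p+1}\cdots\partial_qx_q f$ and $x_i$ commutes with $\partial_j$ for $j>i$. Note also $(\partial_if)^+=\partial_{i+1}f^+$ and $(\pi_if)^+=\pi_{i+1}f^+$, and that $P_m$ is symmetric in $x_2,\dots,x_m$.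

## 4. Swapping equal entries in $\kappa^{\mathsf Q}_\alpha$

The definition lets us swap strictly decreasing neighbors. To move an entry past others without worrying about ties, we need the weak version. Here the symmetry of $\lambda(\alpha)$ enters.

**Lemma 2.** If $\alpha$ is a symmetric weak composition and $\alpha_i\ge\alpha_{i+1}$, then $\pi_i\kappa^{\mathsf Q}_\alpha=\kappa^{\mathsf Q}_{s_i\alpha}$.

*Proof.* If $\alpha_i>\alpha_{i+1}$, this is the definition. Let $\alpha_i=\alpha_{i+1}$, let $\lambda=\lambda(\alpha)$, and let $w$ be of minimal length with $w\lambda=\alpha$. Then $w$ is increasing on each interval of indices on which $\lambda$ is constant. The indices $w^{-1}(i)$ and $w^{-1}(i+1)$ lie in one such interval, and any index strictly between them would be sent strictly between $i$ and $i+1$. So $w^{-1}(i)=p$ and $w^{-1}(i+1)=p+1$ for some $p$ with $\lambda_p=\lambda_{p+1}$. Hence $s_iw=ws_p$, and this element has length $\ell(w)+1$ because $w(p)<w(p+1)$. Reading $\pi_{s_iw}=\pi_{ws_p}$ in two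 ways gives $\pi_i\pi_w=\pi_w\pi_p$.

Rows $p,p+1$ of $\mathsf D_\lambda$ agree, and since $\lambda$ is symmetric, so do columns $p,p+1$. Thus $\mathsf D_\lambda$ is invariant under applying $s_p$ to both coordinates. Now $\kappa^{\mathsf Q}_\lambda$ is the product of $x_i+x_j$ over unordered pairs $\{i,j\}$ ($i=j$ allowed) with $(i,j)\in\mathsf D_\lambda$, so it is symmetric in $x_p,x_{p+1}$ and $\pi_p\kappa^{\mathsf Q}_\lambda=\kappa^{\mathsf Q}_\lambda$. Therefore
$$\pi_i\kappa^{\mathsf Q}_\alpha=\pi_i\pi_w\kappa^{\mathsf Q}_\lambda=\pi_w\pi_p\kappa^{\mathsf Q}_\lambda=\pi_w\kappa^{\mathsf Q}_\lambda=\kappa^{\mathsf Q}_\alpha=\kappa^{\mathsf Q}_{s_i\alpha}.\qquad\square$$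

Consequently, if $\gamma$ is symmetric and supported in $[1,n]$, then moving the zero in position $n+1$ to the front, past entries $\ge0$, gives
$$\kappa^{\mathsf Q}_{(0,\gamma)}=\pi_1\pi_2\cdots\pi_n\,\kappa^{\mathsf Q}_\gamma.\tag{3}$$

## 5. How $\partial_i$ acts on $\mathfrak S^{\mathsf O}_z$

Since $(u\circ v)^{-1}=v^{-1}\circ u^{-1}$, we have $s_i\circ u=s_iu$ if $u^{-1}(i)<u^{-1}(i+1)$, and $s_i\circ u=u$ otherwise. For $z\in I_\infty$ put
$$f(z)=\tfrac12\big(\ell(z)+\mathsf{cyc}(z)\big).$$

The next lemma describes a single step of the walk.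

**Lemma 3.** Let $y\in I_\infty$ and $u=s_i\circ y\circ s_i$. Then $u\in I_\infty$ has a descent at $i$.

(i) If $y(i)>y(i+1)$, then $u=y$. If $y(i)<y(i+1)$ and $s_iys_i\ne y$, then $u=s_iys_i$, and $\mathsf{cyc}(u)=\mathsf{cyc}(y)$. If $y(i)<y(i+1)$ and $s_iys_i=y$, then $u=ys_i$, and $\mathsf{cyc}(u)=\mathsf{cyc}(y)+1$. In the last two cases $f(u)=f(y)+1$.

(ii) If $z\in I_\infty$ has a descent at $i$, there is exactly one $y\in I_\infty$ with $y(i)<y(i+1)$ and $s_i\circ y\circ s_i=z$, called the predecessor of $z$ at $i$. It is $y=s_izs_i$ if $s_izs_i\ne z$, and $y=zs_i$ if $s_izs_i=z$.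

*Proof.* Inverting $s_i\circ y\circ s_i$ shows $u\in I_\infty$. Since $s_i\circ s_i=s_i$, we have $u\circ s_i=u$, so $u$ has a descent at $i$.

(i) If $y(i)>y(i+1)$, then $y\circ s_i=y$, and taking inverses $s_i\circ y=y$; so $u=y$. Let $y(i)<y(i+1)$. Then $y\circ s_i=ys_i$ has length $\ell(y)+1$. The inverse of $ys_i$ is $s_iy$, so $s_i\circ(ys_i)=s_iys_i$, of length $\ell(y)+2$, exactly when $s_i(y(i))<s_i(y(i+1))$. As $y(i)<y(i+1)$, this fails only if $y(i)=i$ and $y(i+1)=i+1$. The latter is equivalent to $s_iys_i=y$: commuting with $s_i$ means preserving $\{i,i+1\}$, and $y$ is increasing there. So if $s_iys_i\ne y$, then $u=s_iys_i$, with length up by $2$ and the same number of 2-cycles. If $s_iys_i=y$, then $u=ys_i$, with length up by $1$ and the new 2-cycle $(i\;\,i{+}1)$. In both cases $f$ rises by $1$.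

(ii) Uniqueness. By (i), either $z=s_iys_i$ or $z=ys_i$ with $y$ commuting with $s_i$. Suppose $s_izs_i=z$. The first option would give $y=s_izs_i=z$, impossible because $z$ has a descent at $i$ and $y$ does not; so $y=zs_i$. Suppose $s_izs_i\ne z$. The second option would make $z$ commute with $s_i$; so $y=s_izs_i$.

Existence. If $s_izs_i\ne z$, put $y=s_izs_i$. Then $y(i)=s_i(z(i+1))$ and $y(i+1)=s_i(z(i))$. Since $z(i+1)<z(i)$ and $(z(i+1),z(i))\ne(i,i+1)$, we get $y(i)<y(i+1)$. Also $s_iys_i=z\ne y$, so $s_i\circ y\circ s_i=z$ by (i). If $s_izs_i=z$, then $z$ preserves $\{i,i+1\}$ and has a descent there, so it swaps $i$ and $i+1$. Then $y=zs_i\in I_\infty$ fixes both, and $s_i\circ y\circ s_i=ys_i=z$ by (i). $\square$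

**Lemma 4.** Let $z\in I_\infty$. Then $\mathcal A(z)=\{w: w^{-1}\circ w=z,\ \ell(w)=f(z)\}$. If $z(i)<z(i+1)$, then $\partial_i\mathfrak S^{\mathsf O}_z=0$. If $z(i)>z(i+1)$, then
$$\partial_i\mathfrak S^{\mathsf O}_z=\begin{cases}\mathfrak S^{\mathsf O}_{s_izs_i}&\text{if } s_izs_i\ne z,\\ 2\,\mathfrak S^{\mathsf O}_{zs_i}&\text{if } s_izs_i=z.\end{cases}$$

*Proof.* **Step 1.** This step finds the minimal length. If $w^{-1}\circ w=z$ and $w$ has a reduced word with $k$ letters, then $z$ arises from $1$, where $f=0$, by $k$ steps $y\mapsto s_i\circ y\circ s_i$, each raising $f$ by at most $1$. So $\ell(w)\ge f(z)$. We show by induction on $\ell(z)$ that equality occurs. For $z=1$ take $w=1$. If $z\ne1$, choose a descent $i$ of $z$, let $y$ be the predecessor at $i$, and choose $v$ with $v^{-1}\circ v=y$ and $\ell(v)=f(y)$. We claim: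

$$\text{if } v^{-1}\circ v=y \text{ and } y(i)<y(i+1), \text{ then } v \text{ has no descent at } i.\tag{4}$$

Otherwise $v=us_i=u\circ s_i$ with $\ell(u)<\ell(v)$, so $y=s_i\circ(u^{-1}\circ u)\circ s_i$ has a descent at $i$ by Lemma 3, a contradiction. By (4), $w=vs_i=v\circ s_i$ has length $f(y)+1=f(z)$, and $w^{-1}\circ w=s_i\circ y\circ s_i=z$.

**Step 2.** This step finds which $w\in\mathcal A(z)$ survive $\partial_i$. If $z(i)<z(i+1)$, then by (4) no $w\in\mathcal A(z)$ has a descent at $i$, so $\partial_i\mathfrak S^{\mathsf O}_z=0$. Let $z(i)>z(i+1)$, with predecessor $y$. We claim that $v\mapsto vs_i$ is a bijection from $\mathcal A(y)$ to the set of $w\in\mathcal A(z)$ with a descent at $i$. If $v\in\mathcal A(y)$, Step 1 shows that $v$ has no descent at $i$ and $vs_i\in\mathcal A(z)$. Conversely let $w=vs_i\in\mathcal A(z)$ with $\ell(v)=\ell(w)-1$. Then $z=s_i\circ(v^{-1}\circ v)\circ s_i$. By minimality of $\ell(w)$, $v^{-1}\circ v\ne z$, so $v^{-1}\circ v$ has no descent at $i$ (otherwise the operation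 would fix it). By uniqueness in Lemma 3, $v^{-1}\circ v=y$. As $\ell(v)=f(z)-1=f(y)$, we get $v\in\mathcal A(y)$.

Since $\partial_i\mathfrak S_{vs_i}=\mathfrak S_v$ for the surviving terms, $\partial_i\mathfrak S^{\mathsf O}_z=2^{\mathsf{cyc}(z)-\mathsf{cyc}(y)}\mathfrak S^{\mathsf O}_y$, and Lemma 3 gives the exponent: $0$ if $s_izs_i\ne z$, and $1$ if $s_izs_i=z$. $\square$

For $z=35142$ we have $\ell(z)=6$ and $\mathsf{cyc}(z)=2$, so $f(z)=4$, as claimed in Section 3.

## 6. Two recursions for $\mathfrak S^{\mathsf O}_z$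

The first recursion handles $z(1)=1$. It has the shape of (3).

**Lemma 5.** Let $z\in I_\infty\cap S_n$, and let $1\times z$ be the involution with $1\mapsto1$ and $j+1\mapsto z(j)+1$. Then $\mathfrak S^{\mathsf O}_{1\times z}=\pi_1\cdots\pi_n\,\mathfrak S^{\mathsf O}_z$.

*Proof.* **Step 1.** This step reduces the claim to ordinary Schubert polynomials. Let $\mathrm{supp}(u)$ be the set of $i$ such that $s_i$ occurs in a reduced word of $u$; all reduced words give the same set, as they are connected by braid and commutation moves. Then $\mathrm{supp}(u\circ s_i)=\mathrm{supp}(u)\cup\{i\}$, because a descent $i$ of $u$ lies in $\mathrm{supp}(u)$. So $w^{-1}\circ w=z$ implies $\mathrm{supp}(w)=\mathrm{supp}(z)$. Hence $\mathcal A(z)\subset S_n$, and each $w\in\mathcal A(1\times z)$ has support in $[2,n]$, that is, $w=1\times v$ with $v\in S_n$. Since $v\mapsto1\times v$ preserves lengths and Demazure products, $\mathcal A(1\times z)=\{1\times v:v\in\mathcal A(z)\}$. Also $\mathsf{cyc}(1\times z)=\mathsf{cyc}(z)$.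 So by (2) it suffices to show, for $v\in S_n$,
$$\mathfrak S_{1\times v}=\partial_1\cdots\partial_n(x_1\cdots x_n\,\mathfrak S_v).$$

**Step 2.** This step proves that formula. Let $\hat v\in S_{n+1}$ have the one-line notation $(v(1)+1)\cdots(v(n)+1)\,1$. Then $x_1\cdots x_n\mathfrak S_v=\mathfrak S_{\hat v}$: for $v=n\cdots21$ both sides are $x_1^nx_2^{n-1}\cdots x_n$, and applying operators $\partial_i$ with $i<n$ at descents, which commute with $x_1\cdots x_n$ and act on $v$ and $\hat v$ in the same way, gives all other $v$. Now apply $\partial_n$, then $\partial_{n-1}$, and so on to $\partial_1$. Each time the value $1$ stands right after a larger value and moves one place to the left. The result is $\mathfrak S_{1\times v}$. $\square$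

The second recursion removes the 2-cycle through $1$.

**Lemma 6.** Let $z\in I_\infty\cap S_N$ with $z(1)=b+1\ge2$. Let $z'$ be the involution obtained by deleting $1$ and $b+1$ from the positions and values of $z$ and standardizing. Then
$$\mathfrak S^{\mathsf O}_z=\partial_{b+1}\partial_{b+2}\cdots\partial_{N-1}\big[P_{N-1}\,(\mathfrak S^{\mathsf O}_{z'})^+\big].\tag{5}$$

*Proof.* **Step 1.** This step treats $b+1=N$, where (5) is a plain factorization $\mathfrak S^{\mathsf O}_z=P_{N-1}(\mathfrak S^{\mathsf O}_{z'})^+$. Here $z(1)=N$, $z(N)=1$, and $z(j+1)=z'(j)+1$ for $1\le j\le N-2$. We use downward induction on $f(z')$ over the involutions $z'\in S_{N-2}$.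

If $z'$ is the longest element of $S_{N-2}$, then $z$ is the longest element of $S_N$. Longest elements are dominant with staircase diagrams, so by Fact 2, $\mathfrak S^{\mathsf O}_z$ is the product of $x_i+x_j$ over $i\ge j$, $i+j\le N$. The factors with $j=1$ give $P_{N-1}$. The factors with $j\ge2$ are the shifts by one of those with $i\ge j$, $i+j\le N-2$, and give $(\mathfrak S^{\mathsf O}_{z'})^+$.

Otherwise choose $i\le N-3$ with $z'(i)<z'(i+1)$, and put $y'=s_i\circ z'\circ s_i$, $y=s_{i+1}\circ z\circ s_{i+1}$. Since $2\le i+1\le N-2$, the points $1$ and $N$ are not touched: $y\in S_N$, $y(1)=N$, and $y'$ is obtained from $y$ by deleting $1$ and $N$. Also $s_{i+1}$ commutes with $z$ exactly when $s_i$ commutes with $z'$, so Lemma 4 applies to $y$ and to $y'$ with the same constant $c\in\{1,2\}$. By induction for $y'$, and because $P_{N-1}$ is symmetric in $x_{i+1},x_{i+2}$,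
$$c\,\mathfrak S^{\mathsf O}_z=\partial_{i+1}\mathfrak S^{\mathsf O}_y=\partial_{i+1}\big[P_{N-1}(\mathfrak S^{\mathsf O}_{y'})^+\big]=P_{N-1}\big(\partial_i\mathfrak S^{\mathsf O}_{y'}\big)^+=c\,P_{N-1}(\mathfrak S^{\mathsf O}_{z'})^+.$$

**Step 2.** This step reduces the general case to Step 1 by pushing the partner of $1$ up to $N$. Put $z^{(b+1)}=z$ and $z^{(m+1)}=s_mz^{(m)}s_m$ for $b+1\le m<N$. Then $z^{(m)}$ contains the cycle $(1\;\,m)$, so $z^{(m)}(m)=1<z^{(m)}(m+1)$. It does not commute with $s_m$, since it sends $m\ge2$ to $1\notin\{m,m+1\}$. So $z^{(m)}$ is the predecessor of $z^{(m+1)}$ at $m$, and Lemma 4 gives $\partial_m\mathfrak S^{\mathsf O}_{z^{(m+1)}}=\mathfrak S^{\mathsf O}_{z^{(m)}}$. Hence $\mathfrak S^{\mathsf O}_z=\partial_{b+1}\cdots\partial_{N-1}\mathfrak S^{\mathsf O}_{z^{(N)}}$. The total conjugation sends $b+1$ to $N$ and moves $b+2,\dots,N$ down by one, so it keeps the order of the other points; thus deleting $1$ and $N$ from $z^{(N)}$ gives $z'$. Apply Step 1 to $z^{(N)}$. $\square$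

## 7. An identity in two sets of variables

In Section 3, after common factors were removed and with $y_1=x_3$, $y_2=x_4$, the coincidence read
$$\pi_1^x\,\pi_1^y\,(x_1+y_1)=x_1+x_2+y_1+y_2=\partial_1^y\partial_2^y\big[(x_1+y_1)(x_1+y_2)\cdot(x_2+y_1)\big].$$
On the left there are isobaric operators in both sets of variables. On the right only the $y$ are acted on, but the $x$ have been shifted by one and the factors $x_1+y_j$ have been put in. We now prove the general form.

Work in $\mathbb Z[x_1,x_2,\dots;y_1,y_2,\dots]$ with operators $\partial^x_i,\pi^x_i$ and $\partial^y_j,\pi^y_j$. Let $\sigma$ be the substitution $x_i\mapsto x_{i+1}$ for all $i$, $y_j\mapsto y_j$. For $r,\ell\ge1$ define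
$$K_r=\pi^x_1\cdots\pi^x_{r-1},\qquad L_\ell=\pi^y_1\cdots\pi^y_{\ell-1},\qquad D_\ell f=\partial^y_1\cdots\partial^y_{\ell-1}\Big[\prod_{j=1}^{\ell-1}(x_1+y_j)\,f\Big].$$

The first lemma says that all three operators push other operators one index up.

**Lemma 7.** (i) For $1\le j\le\ell-2$: $L_\ell\pi^y_j=\pi^y_{j+1}L_\ell$, $L_\ell\partial^y_j=\partial^y_{j+1}L_\ell$, $D_\ell\pi^y_j=\pi^y_{j+1}D_\ell$, $D_\ell\partial^y_j=\partial^y_{j+1}D_\ell$. For $1\le i\le r-2$: $K_r\partial^x_i=\partial^x_{i+1}K_r$. For all $i\ge1$: $D_\ell\,\sigma\,\partial^x_i=\partial^x_{i+1}D_\ell\,\sigma$.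

(ii) If $f$ involves no $y_j$ with $j\ge\ell$, then $L_{\ell+1}f=L_\ell f$ and $D_{\ell+1}f=D_\ell f$. If $f$ involves no $x_i$ with $i\ge r$, then $K_{r+1}f=K_rf$.

*Proof.* (i) The first relation is (1) for the $\pi^y$. By (2), $L_\ell$ is multiplication by $Y=y_1\cdots y_{\ell-1}$ followed by $\partial^y_1\cdots\partial^y_{\ell-1}$. Since $j+1\le\ell-1$, $Y$ is symmetric in $y_j,y_{j+1}$, so
$$L_\ell\partial^y_jf=\partial^y_1\cdots\partial^y_{\ell-1}\partial^y_j(Yf)=\partial^y_{j+1}\partial^y_1\cdots\partial^y_{\ell-1}(Yf)=\partial^y_{j+1}L_\ell f$$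
by (1). The same argument gives the relation for $K_r$. It also gives $D_\ell\partial^y_j=\partial^y_{j+1}D_\ell$, because $\prod_{j<\ell}(x_1+y_j)$ is symmetric in $y_1,\dots,y_{\ell-1}$.

For $D_\ell\pi^y_j$ put $\tilde\pi_jf=\partial^y_j\big((x_1+y_j)f\big)=\pi^y_jf+x_1\partial^y_jf$. Since $x_1+y_i$ commutes with $\partial^y_j$ for $j>i$, the argument for (2) gives $D_\ell=\tilde\pi_1\cdots\tilde\pi_{\ell-1}$. The automorphism $\theta:y_i\mapsto y_i+x_1$ (all $i$) commutes with the swaps and fixes $y_j-y_{j+1}$, so it commutes with every $\partial^y_j$. Thus $\theta\pi^y_j\theta^{-1}f=\partial^y_j((y_j+x_1)f)=\tilde\pi_jf$. Being conjugates of the $\pi^y_j$, the $\tilde\pi_j$ satisfy the braid and commutation relations, and (1) gives $D_\ell\tilde\pi_j=\tilde\pi_{j+1}D_\ell$. As $D_\ell$ commutes with multiplication by $x_1$,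
$$D_\ell\pi^y_j=D_\ell(\tilde\pi_j-x_1\partial^y_j)=(\tilde\pi_{j+1}-x_1\partial^y_{j+1})D_\ell=\pi^y_{j+1}D_\ell.$$

Finally $\sigma\partial^x_i=\partial^x_{i+1}\sigma$. The operator $D_\ell$ consists of $y$-operators and multiplication by a polynomial in $x_1$ and the $y_j$, and all of these commute with $\partial^x_{i+1}$ since $i+1\ge2$.

(ii) If $f$ does not involve $y_\ell$ and $y_{\ell+1}$, then $\pi^y_\ell f=f$ and $\tilde\pi_\ell f=f\,\partial^y_\ell(x_1+y_\ell)=f$. These are the rightmost factors of $L_{\ell+1}$ and $D_{\ell+1}$. The argument for $K$ is the same. $\square$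

By (ii) there are operators $K,L,D$ on all polynomials, given by $K_r,L_\ell,D_\ell$ for all large $r,\ell$, and the relations in (i) hold for $K,L,D$ and *all* indices $i,j\ge1$.

For a partition $\varepsilon$ put $T_\varepsilon=\prod_{j\ge1}\prod_{i=1}^{\varepsilon_j}(x_i+y_j)$.

**Lemma 8.** If $\varepsilon_1\le r-1$ and $\varepsilon_j=0$ for $j\ge\ell$, then $K_rL_\ell T_\varepsilon=D_\ell\,\sigma\,T_\varepsilon$.

The idea is this. Both $KL$ and $D\sigma$ turn $\partial_j$ into $\partial_{j+1}$, in $x$ and in $y$. So in an induction on degree, the difference of the two sides is killed by every $\partial$ of index at least $2$. If $\partial^x_1$ and $\partial^y_1$ kill it too, it is symmetric in infinitely many variables, hence constant, hence $0$ in positive degree. For the induction the identity must be proved on a family closed under divided differences, and the family of all $T_\varepsilon$ is not: $\partial^y_1T_{(2)}=\partial^y_1[(x_1+y_1)(x_2+y_1)]=x_1+x_2+y_1+y_2$, while the only $T_\varepsilon$ of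 degree $1$ is $x_1+y_1$. We therefore use all divided differences of one large staircase.

*Proof.* $T_\varepsilon$ involves only $x_i$ with $i<r$ and $y_j$ with $j<\ell$, so by Lemma 7(ii) we must show $KLT_\varepsilon=D\sigma T_\varepsilon$. Choose $n\ge2$ with $\varepsilon_j\le n-j$ for $j\le n$ and $\varepsilon_j=0$ for $j\ge n$. Let $\delta=(n-1,n-2,\dots,1)$, so that $\varepsilon\subseteq\delta$ and $T_\delta=\prod_{i+j\le n}(x_i+y_j)$. Let $\mathcal F$ consist of $0$ and all polynomials $\partial^y_{j_1}\cdots\partial^y_{j_k}T_\delta$, $k\ge0$.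

**Step 1.** This step shows $T_\varepsilon\in\mathcal F$. If $\eta\subseteq\delta$ is a partition with $\eta_j=\eta_{j+1}+1$, then $T_\eta$ is $x_{\eta_j}+y_j$ times a polynomial symmetric in $y_j,y_{j+1}$. Hence $\partial^y_jT_\eta=T_{\eta^-}$, where $\eta^-$ is $\eta$ without the last box of row $j$. By downward induction on the size, it suffices, for $\varepsilon\subsetneq\delta$, to find a row $j$ to which a box can be added inside $\delta$ so that the new $\eta$ has $\eta_j=\eta_{j+1}+1$. This means: $\varepsilon_j=\varepsilon_{j+1}$; $j=1$ or $\varepsilon_{j-1}>\varepsilon_j$; and $\varepsilon_j<n-j$.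

Let $g_j=n-j-\varepsilon_j\ge0$ for $j\le n$; then $g_n=0$. Let $j$ be the largest index with $g_j>0$, so $g_{j+1}=0$. From $g_{j+1}-g_j=-1+\varepsilon_j-\varepsilon_{j+1}\ge-1$ we get $g_j=1$ and $\varepsilon_j=\varepsilon_{j+1}$. Let $j_0\le j$ be the smallest index with $\varepsilon_{j_0}=\varepsilon_j$. Then $\varepsilon_{j_0}=\varepsilon_{j_0+1}$, either $j_0=1$ or $\varepsilon_{j_0-1}>\varepsilon_{j_0}$, and $g_{j_0}\ge g_j>0$. So $j_0$ satisfies all three conditions.

**Step 2.** This step shows that $\mathcal F$ is closed under all $\partial^y_j$ and all $\partial^x_i$. The first is clear. For $1\le i\le n-1$, the variable $x_i$ occurs in $T_\delta$ with $y_1,\dots,y_{n-i}$, and $x_{i+1}$ with $y_1,\dots,y_{n-i-1}$; likewise $y_{n-i}$ occurs with $x_1,\dots,x_i$, and $y_{n-i+1}$ with $x_1,\dots,x_{i-1}$. So $T_\delta$ is $x_i+y_{n-i}$ times a polynomial symmetric in $x_i,x_{i+1}$ and also symmetric in $y_{n-i},y_{n-i+1}$. Hence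
$$\partial^x_iT_\delta=\frac{T_\delta}{x_i+y_{n-i}}=\partial^y_{n-i}T_\delta .$$
For $i\ge n$, $\partial^x_iT_\delta=0$. Since each $\partial^x$ commutes with each $\partial^y$, the claim follows for all of $\mathcal F$.

**Step 3.** This step proves $KLg=D\sigma g$ for all $g\in\mathcal F$, which with Step 1 finishes the proof. Elements of $\mathcal F$ are homogeneous, and $K,L,D,\sigma$ preserve degree. The case $g=0$ is trivial. We use induction on $d=\deg g$. If $g$ is constant, both sides equal $g$, since $\pi^x_i$, $\pi^y_j$ and $\tilde\pi_j$ fix constants. Let $d\ge1$ and $\Delta=KLg-D\sigma g$, which is homogeneous of degree $d$ or zero.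

For $i,j\ge1$, the polynomials $\partial^y_jg$ and $\partial^x_ig$ lie in $\mathcal F$ by Step 2 and are zero or of degree $d-1$. By Lemma 7, and since $K$ commutes with $y$-operators, $L$ with $x$-operators, and $\sigma$ with $y$-operators, induction gives
$$\partial^y_{j+1}\Delta=KL\,\partial^y_jg-D\sigma\,\partial^y_jg=0,\qquad \partial^x_{i+1}\Delta=KL\,\partial^x_ig-D\sigma\,\partial^x_ig=0 .$$

Next, $\partial^y_1\Delta=0$: both $Lg$ and $D\sigma g$ lie in the image of $\partial^y_1$, $(\partial^y_1)^2=0$, and $K$ commutes with $\partial^y_1$.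

Finally, $\partial^x_1\Delta=0$. First, $\partial^x_1KLg=0$, because every $Kh$ lies in the image of $\partial^x_1$. Second, write $g=\partial^y_{j_1}\cdots\partial^y_{j_k}T_\delta$. Lemma 7 gives $D\sigma g=\partial^y_{j_1+1}\cdots\partial^y_{j_k+1}D\sigma T_\delta$. As $\sigma T_\delta$ involves only $y_1,\dots,y_{n-1}$,
$$D\sigma T_\delta=\partial^y_1\cdots\partial^y_{n-1}\prod_{j=1}^{n-1}\Big[(x_1+y_j)\prod_{i=1}^{n-j}(x_{i+1}+y_j)\Big]=\partial^y_1\cdots\partial^y_{n-1}\prod_{j=1}^{n-1}\prod_{i=1}^{n-j+1}(x_i+y_j).$$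
For every $j\le n-1$ we have $n-j+1\ge2$, so both $x_1+y_j$ and $x_2+y_j$ occur, and the product is symmetric in $x_1,x_2$. Hence so is $D\sigma g$, and $\partial^x_1D\sigma g=0$.

So $\Delta$ is invariant under all finite permutations of the infinitely many $x_i$ and of the infinitely many $y_j$. A polynomial involves only finitely many variables, so $\Delta$ is constant. Being homogeneous of degree $d\ge1$ or zero, it is $0$. $\square$

## 8. The polynomials $\kappa^{\mathsf Q}_\alpha$ satisfy the recursion (5)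

**Proposition 9.** Let $\alpha$ be a symmetric weak composition with $b:=\alpha_1\ge1$ such that
$$\alpha_{b+1}=0,\qquad \alpha_j>\alpha_l\ \text{ whenever } j\le b<l.\tag{6}$$
Let $\alpha'=(\alpha_2-1,\dots,\alpha_b-1,\alpha_{b+2},\alpha_{b+3},\dots)$. Then $\alpha'$ is a symmetric weak composition, and for every $N\ge b+1$ with $\alpha_l=0$ for all $l>N$,
$$\kappa^{\mathsf Q}_\alpha=\partial_{b+1}\cdots\partial_{N-1}\big[P_{N-1}\,(\kappa^{\mathsf Q}_{\alpha'})^+\big].$$

For $\alpha=(2,3,0,1)$ we have $b=2$, (6) holds, and $\alpha'=(2,1)$.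

*Proof.* **Step 1.** This step describes the passage $\alpha\to\alpha'$ on the sorted side. Let $\nu=\lambda(\alpha)$. By (6), $(\nu_1,\dots,\nu_b)$ is the sorting of $(\alpha_1,\dots,\alpha_b)$, and $\nu_b>\nu_{b+1}$. Let $r=\nu_b\ge1$. By symmetry of $\nu$,
$$\nu_j\ge b\iff(j,b)\in\mathsf D_\nu\iff(b,j)\in\mathsf D_\nu\iff j\le r .$$
Since $\alpha_1=b$, some $i\le b$ has $\nu_i=b$; then $i\le r$. So $b\le\nu_r\le\nu_i=b$, that is, $\nu_r=b$. Also $r=\nu_b\le\nu_i=b$. Finally $\nu_j\le r-1$ for $j>b$.

Delete row $r$ and column $r$ from $\mathsf D_\nu$ and close up. Column $r$ occupies exactly the rows $1,\dots,b$, so the result is the diagram of the symmetric partition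
$$\nu^-=(\nu_1-1,\dots,\widehat{\nu_r-1},\dots,\nu_b-1,\nu_{b+1},\nu_{b+2},\dots),$$
where the hat marks an omitted entry. As $\alpha_1=\nu_r=b$ and $\alpha_{b+1}=0$, the composition $\alpha'$ is a rearrangement of $\nu^-$. Its entries $\alpha_j-1$ are nonnegative by (6). So $\alpha'$ is a symmetric weak composition.

**Step 2.** This step writes both sides with common sorting operators. As $\alpha_{b+1}=0$ and $\alpha_l=0$ for $l>N$, there are at most $N-1$ nonzero entries, so $\nu_j=0$ for $j\ge N$. Let $\Pi$ be a product of operators $\pi_i$, $i\in[b+1,N-2]$, corresponding to swaps of strictly decreasing neighbors that turn $(\nu_{b+1},\dots,\nu_{N-1})$ into $(\alpha_{b+2},\dots,\alpha_N)$ in the positions $b+1,\dots,N-1$. Let $\Gamma$ be a product of $\pi_i$, $i\in[2,b-1]$, which in the same way turns $(\nu_i)_{i\le b,\,i\ne r}$ into $(\alpha_2,\dots,\alpha_b)$ in the positions $2,\dots,b$. The same swaps turn the entries $\nu_i-1$ into the entries $\alpha_j-1$. Placing $\nu^-$ in the positions $2,3,\dots$,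 Lemma 2 shifted by one gives
$$(\kappa^{\mathsf Q}_{\alpha'})^+=\Gamma\,\Pi\,(\kappa^{\mathsf Q}_{\nu^-})^+ .$$
Lemma 2 also gives
$$\kappa^{\mathsf Q}_\alpha=\Gamma\;\pi_1\cdots\pi_{r-1}\;\pi_{b+1}\cdots\pi_{N-1}\;\Pi\;\kappa^{\mathsf Q}_\nu .$$
Read this from the right. $\Pi$ rearranges the positions $b+1,\dots,N-1$. Then $\pi_{b+1}\cdots\pi_{N-1}$ moves the $0$ in position $N$ to position $b+1$, past entries $\ge0$. Then $\pi_1\cdots\pi_{r-1}$ moves $\nu_r=b$ to position $1$, past entries $\ge\nu_r$. Then $\Gamma$ rearranges the positions $2,\dots,b$, and we have reached $\alpha$.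

**Step 3.** This step splits off the factors that no relevant operator sees. No $(i,j)\in\mathsf D_\nu$ has $i,j>b$, since $\nu_i\le r-1<b$ for $i>b$. So $\kappa^{\mathsf Q}_\nu=M\,T$ with
$$M=\prod_{\substack{\{i,j\}\subseteq[1,b]\\(i,j)\in\mathsf D_\nu}}(x_i+x_j)\ \ (i=j\text{ allowed}),\qquad T=\prod_{j=b+1}^{N-1}\ \prod_{i=1}^{\nu_j}(x_i+x_j).$$
$T$ involves only $x_1,\dots,x_{r-1}$ and $x_{b+1},\dots,x_{N-1}$. Since $(i,j)\in\mathsf D_\nu$ for all $i\le r$ and $j\le b$, every pair inside $[1,b]$ that meets $[1,r]$ contributes to $M$; so $M$ is symmetric in $x_1,\dots,x_r$.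

**Step 4.** This step expresses $(\kappa^{\mathsf Q}_{\nu^-})^+$ through $M$ and $T$. Let $\varphi$ be the permutation with $\varphi(r)=1$, $\varphi(i)=i+1$ for $i<r$, and $\varphi(i)=i$ for $i>r$, acting by $x_i\mapsto x_{\varphi(i)}$. Closing up after deleting index $r$ and then shifting by one sends $i\ne r$ to $\varphi(i)$. So $(\kappa^{\mathsf Q}_{\nu^-})^+$ is the product of $x_{\varphi(i)}+x_{\varphi(j)}$ over unordered pairs with $i,j\ne r$ and $(i,j)\in\mathsf D_\nu$. The pairs that contain $r$ are $\{r,j\}$ with $j\in[1,b]$, because row $r$ of $\mathsf D_\nu$ is $[1,b]$. As $\varphi(r)=1$ and $\varphi$ permutes $[1,b]$, they contribute $\prod_{j\le b}(x_1+x_{\varphi(j)})=P_b$. Since $\varphi$ permutes $[1,r]$ and fixes all larger indices, $\varphi(M)=M$. Hence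
$$P_b\,(\kappa^{\mathsf Q}_{\nu^-})^+=\varphi(\kappa^{\mathsf Q}_\nu)=M\,\varphi(T).$$
With $X=\prod_{j=b+1}^{N-1}(x_1+x_j)$ we have $P_{N-1}=P_bX$, so $P_{N-1}(\kappa^{\mathsf Q}_{\nu^-})^+=X\,M\,\varphi(T)$.

**Step 5.** This step removes $\Gamma$ and $M$ from both sides. Multiplication by $P_{N-1}$ commutes with $\Gamma$ and $\Pi$, whose operators act within $x_2,\dots,x_{N-1}$. The operator $\Gamma$ has indices at most $b-1$, so it commutes with $\Pi$ and with $\partial_{b+1},\dots,\partial_{N-1}$. Multiplication by $M$ commutes with $\pi_1,\dots,\pi_{r-1}$, as $M$ is symmetric in $x_1,\dots,x_r$, and with all operators of index at least $b+1$, as $M$ involves only $x_1,\dots,x_b$. So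
$$\kappa^{\mathsf Q}_\alpha=\Gamma M\big(\pi_1\cdots\pi_{r-1}\,\pi_{b+1}\cdots\pi_{N-1}\,\Pi\,T\big),$$
$$\partial_{b+1}\cdots\partial_{N-1}\big[P_{N-1}(\kappa^{\mathsf Q}_{\alpha'})^+\big]=\Gamma M\big(\partial_{b+1}\cdots\partial_{N-1}\,\Pi\,[X\,\varphi(T)]\big),$$
and it remains to prove
$$\pi_1\cdots\pi_{r-1}\;\pi_{b+1}\cdots\pi_{N-1}\;\Pi\,T=\partial_{b+1}\cdots\partial_{N-1}\;\Pi\,[X\,\varphi(T)].\tag{7}$$

**Step 6.** This step translates (7) into the language of Section 7. Put $\ell=N-b$ and $y_j=x_{b+j}$ for $1\le j\le\ell$. As $r\le b$, the variables $x_1,\dots,x_r,y_1,\dots,y_\ell$ are distinct, and everything in (7) takes place in the ring $\mathbb Z[x_1,\dots,x_r,y_1,\dots,y_\ell]$. There $T=T_\varepsilon$ with $\varepsilon_j=\nu_{b+j}$, so $\varepsilon_1\le r-1$ and $\varepsilon_j=0$ for $j\ge\ell$. Since $T$ involves only $x_i$ with $i\le r-1$ besides the $y_j$, $\varphi(T)=\sigma T_\varepsilon$. The operator $\Pi$ is a product of $\pi^y_j$ with $1\le j\le\ell-2$, so it commutes with $\sigma$ and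 with multiplication by $X=\prod_{j<\ell}(x_1+y_j)$. Hence (7) reads
$$K_rL_\ell\,\Pi\,T_\varepsilon=D_\ell\,\Pi\,\sigma T_\varepsilon .$$
Let $\Pi^\uparrow$ be $\Pi$ with all indices raised by one. By Lemma 7(i), Lemma 8, and Lemma 7(i) again,
$$K_rL_\ell\,\Pi\,T_\varepsilon=K_r\Pi^\uparrow L_\ell T_\varepsilon=\Pi^\uparrow K_rL_\ell T_\varepsilon=\Pi^\uparrow D_\ell\,\sigma T_\varepsilon=D_\ell\,\Pi\,\sigma T_\varepsilon.\qquad\square$$

## 9. Codes after deleting the first 2-cycle, and the proof of Theorem A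

We must know that the code of a vexillary involution satisfies (6), and that $\alpha\mapsto\alpha'$ matches $z\mapsto z'$.

**Lemma 10.** Let $z\in I_\infty$ be vexillary with $z(1)=b+1\ge2$, let $\alpha=c(z)$, and let $z'$ be as in Lemma 6. Then $z'$ is vexillary, $\alpha_1=b$, $\alpha$ satisfies (6), and $c(z')=\alpha'$.

*Proof.* $z'$ is a pattern of $z$, hence vexillary. Clearly $\alpha_1=b$, and $\alpha_{b+1}=0$ because $z(b+1)=1$. The value $1$ stands in position $b+1$, so column $1$ of $D(z)$ meets exactly the rows $1,\dots,b$. Let $j\le b<l$. By Lemma 1, one of the rows $R_j,R_l$ contains the other. As $1\in R_j\setminus R_l$, we get $R_l\subsetneq R_j$, so $\alpha_j>\alpha_l$. This is (6).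

Now delete the positions $1$ and $b+1$, with values $b+1$ and $1$. For $2\le j\le b$ this lowers $c_j$ by exactly $1$: the value $1$ in position $b+1>j$ is lost, and position $1$ lies before $j$. For $j>b+1$ both deleted positions lie before $j$, and $c_j$ is unchanged. So $c(z')=\alpha'$. $\square$

*Proof of Theorem A.* We use induction on the least $N\ge1$ with $z\in S_N$. If $z=1$, both sides equal $1$.

Suppose $z\ne1$ and $z(1)=1$. Then $z=1\times z''$ with $z''\in S_{N-1}$ a vexillary involution, and $c(z)=(0,c(z''))$, where $c(z'')$ is supported in $[1,N-1]$. By Lemma 5, induction, and (3),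
$$\mathfrak S^{\mathsf O}_z=\pi_1\cdots\pi_{N-1}\,\mathfrak S^{\mathsf O}_{z''}=\pi_1\cdots\pi_{N-1}\,\kappa^{\mathsf Q}_{c(z'')}=\kappa^{\mathsf Q}_{c(z)} .$$

Suppose $z(1)=b+1\ge2$, and let $\alpha=c(z)$. By Lemma 10, $z'\in S_{N-2}$ is vexillary with $c(z')=\alpha'$, so $\mathfrak S^{\mathsf O}_{z'}=\kappa^{\mathsf Q}_{\alpha'}$ by induction. The composition $\alpha$ is symmetric by Lemma 1 and satisfies (6) by Lemma 10; moreover $N\ge b+1$, and $\alpha_l=0$ for $l>N$. By Lemma 6 and Proposition 9,
$$\mathfrak S^{\mathsf O}_z=\partial_{b+1}\cdots\partial_{N-1}\big[P_{N-1}(\kappa^{\mathsf Q}_{\alpha'})^+\big]=\kappa^{\mathsf Q}_\alpha .\qquad\blacksquare$$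

## 10. The converse, and counting 2-cycles by diagonal boxes

*Proof of Theorem B.* (a)$\Rightarrow$(b) is Theorem A together with Lemma 1. (b)$\Rightarrow$(c) is trivial: take $\alpha=c(z)$. (c)$\Rightarrow$(a) is Fact 3. $\blacksquare$

*Proof of Theorem C.* Follow the induction of Theorem A. For $z=1$ both numbers are $0$. Passing from $z=1\times z''$ to $z''$ changes neither $\mathsf{cyc}$ nor $\lambda(c(\cdot))$. Passing from $z$ to $z'$ removes exactly one 2-cycle. By Lemma 10 and Step 1 of Proposition 9, it also replaces $\nu=\lambda(c(z))$ by $\lambda(c(z'))=\nu^-$, obtained by deleting row $r$ and column $r$ of $\mathsf D_\nu$ and closing up. Since $r\le b=\nu_r$, the box $(r,r)$ lies in $\mathsf D_\nu$. It is the only diagonal box in row $r$ or column $r$, and the other diagonal boxes stay on the diagonal after closing up. So exactly one diagonal box is removed. Hence $\mathsf{cyc}(z)=d$, and dividing Theorem A by $2^{\mathsf{cyc}(z)}$ gives the formula. $\blacksquare$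

For $z=35142$: $\lambda(c(z))=(3,2,1)$ has the diagonal boxes $(1,1)$ and $(2,2)$, and $z$ has two 2-cycles. The computation in Section 3 then gives $\sum_{w\in\mathcal A(z)}\mathfrak S_w=x_1x_2(x_1+x_2)(x_1+x_2+x_3+x_4)$.
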